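# Elementary abelian groups of birational maps on conic bundles over abelian surfaces

Throughout, $k$ is an algebraically closed field of characteristic $0$, and a variety over $k$ is an integral separated $k$-scheme of finite type. A curve, surface or threefold is a variety of dimension $1$, $2$ or $3$. We write $X\sim Y$ when $X$ and $Y$ are birational. Sections 1 to 3 fix the vocabulary. Section 1 contains what is needed to ask the question; Sections 2 and 3 contain the language in which it will be answered.

## 1. Birational groups, effective actions, rational curves

**Definition 1.1 (birational group).** $\operatorname{Bir}(X)$ is the group of birational maps $X\dashrightarrow X$. Passing to function fields identifies it, up to inversion, with the group of $k$-automorphisms of $k(X)$. For a variety $Y$ over a field $K$ we write $\operatorname{Bir}_K(Y)$ for the group of birational maps over $K$.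

**Example.** For a smooth projective curve, $\operatorname{Bir}=\operatorname{Aut}$; so $\operatorname{Bir}(\mathbb P^1)=\mathrm{PGL}_2(k)$. The diagonal matrices give $(\mathbb Z/m)^n\subset\operatorname{Bir}(\mathbb P^n)$ for every $m$. If $A$ is an abelian variety of dimension $g$, its translations $t_c$ with $c\in A[m]\cong(\mathbb Z/m)^{2g}$ give $(\mathbb Z/m)^{2g}\subset\operatorname{Bir}(A)$.

**Definition 1.2 (effective action).** An action of an algebraic group $G$ on a variety is effective if only the identity of $G$ acts trivially.

**Example.** $\mathbb G_m$ acts effectively on $\mathbb P^1$ by $t\mapsto ct$. The action $t\mapsto c^2t$ is not effective, because $c=-1$ acts trivially. An elliptic curve $E$ acts effectively on $E\times\Gamma$ for any curve $\Gamma$.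

**Definition 1.3 (uniruled, rationally connected).** A projective variety $X$ is uniruled if there are a variety $Y$ with $\dim Y=\dim X-1$ and a dominant rational map $Y\times\mathbb P^1\dashrightarrow X$. It is rationally connected if two general points lie on a common rational curve.

**Example.** $\Gamma\times\mathbb P^1$ is uniruled for each curve $\Gamma$, and is rationally connected only when $\Gamma$ is rational. An abelian variety of positive dimension is not uniruled, since every morphism from $\mathbb P^1$ to it is constant.

**Definition 1.4 (MRC fibration).** Let $X$ be smooth and projective. Its maximal rationally connected fibration is a dominant rational map $X\dashrightarrow S$ to a smooth projective variety $S$, unique up to birational equivalence, whose geometric generic fiber is rationally connected and which is respected by all of $\operatorname{Bir}(X)$: each birational self-map of $X$ induces one of $S$. The base $S$ is not uniruled (Graber–Harris–Starr). One has $\dim S=\dim X$ exactly when $X$ is not uniruled, and $\dim S=0$ exactly when $X$ is rationally connected.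

**Example.** If $A$ is an abelian surface, the projection $A\times\mathbb P^1\to A$ is the MRC fibration.

We shall use freely the following textbook facts on abelian varieties. A rational map from a smooth variety to an abelian variety is a morphism (Weil). A morphism from a rational variety to an abelian variety is constant. A morphism of abelian varieties sending $0$ to $0$ is a homomorphism. Torsion points are dense. A connected étale cover of an abelian variety is, after choosing an origin, an isogeny of abelian varieties, and isogenies are étale and Galois with the kernel as group, acting by translations. Homomorphisms between abelian varieties over $k$ do not change when $k$ is enlarged to a bigger algebraically closed field.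

## 2. Conics and quaternion algebras over function fields

Let $K\supset k$ be a field. We identify $\mathbb Z/2$ with $\mu_2$. By Kummer theory $H^1(K,\mathbb Z/2)=K^*/K^{*2}$; the class of $a\in K^*$ is written $\chi_a$, so that $\sigma(\sqrt a)=(-1)^{\chi_a(\sigma)}\sqrt a$. By Hilbert's Theorem 90, $H^2(K,\mu_2)=\mathrm{Br}(K)[2]$.

**Definition 2.1 (quaternion algebra and its conic).** For $a,b\in K^*$, $(a,b)$ is the $K$-algebra with generators $i,j$ and relations $i^2=a$, $j^2=b$, $ij=-ji$. Its class in $\mathrm{Br}(K)[2]$ is $\chi_a\cup\chi_b$. Its conic is $aX^2+bY^2=Z^2$ in $\mathbb P^2_K$.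

We use these standard facts. Isomorphism classes of smooth conics over $K$ correspond to isomorphism classes of quaternion algebras, and a quaternion algebra is determined by its Brauer class. The conic $C$ of $D$ is $\mathbb P^1_K$ exactly when the class of $D$ is $0$; otherwise $D$ is a division algebra. Finally $\operatorname{Aut}_K(C)=D^*/K^*$, and since $C$ is a regular projective curve, $\operatorname{Aut}_K(K(C))=\operatorname{Bir}_K(C)=\operatorname{Aut}_K(C)$, up to inversion in the first equality.

**Example.** The conic of $(1,b)$ contains $(1:0:1)$, so it is $\mathbb P^1_K$. Over $K=k(x,y)$ the conic $xX^2+yY^2=Z^2$ has no $K$-point. Suppose $(X,Y,Z)$ is a solution in coprime polynomials. Putting $y=0$ gives $x\,X(x,0)^2=Z(x,0)^2$, and comparing parities of degrees gives $X(x,0)=Z(x,0)=0$. So $y$ divides $X$ and $Z$, hence $y^2\mid yY^2$ and $y\mid Y$, which contradicts coprimality.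

**Definition 2.2 ($C_2$-field).** $K$ is a $C_2$-field if every form of degree $d$ in more than $d^2$ variables over $K$ has a nontrivial zero.

**Example.** A field of transcendence degree $2$ over $k$ is a $C_2$-field (Tsen–Lang). For $K=k(x,y)$ and $d=2$, five variables are really needed: the form $\langle 1,-x,-y,xy\rangle$ is the norm form of the division algebra $(x,y)$, so it has no nontrivial zero.

**Definition 2.3 (unramified class).** Let $A$ be a smooth variety with $K=k(A)$. Put $\mathrm{Br}(A)=H^2(A,\mathbb G_m)$. Since $A$ is regular, $\mathrm{Br}(A)\hookrightarrow\mathrm{Br}(K)$. A class in $\mathrm{Br}(K)$ is unramified on $A$ if it lies in $\mathrm{Br}(A)$. Each prime divisor $D$ has a residue map $\mathrm{Br}(K)[2]\to k(D)^*/k(D)^{*2}$, sending $(a,b)$ to the class of $(-1)^{v(a)v(b)}a^{v(b)}b^{-v(a)}$, where $v=v_D$. For a given class only finitely many residues are nonzero; the union of those divisors is its ramification divisor. For a smooth surface, purity says that a class with empty ramification divisor is unramified.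

**Example.** The class $(x,y)$ on $\mathbb A^2$ has residue $x$ along $y=0$, which is not a square in $k(x)$. So it is ramified.

## 3. Bivectors modulo 2 on an abelian surface

Let $A$ be an abelian surface, $K=k(A)$ and
$$V=H^1(A,\mathbb Z/2)=\operatorname{Hom}(\pi_1(A),\mathbb Z/2)\cong\mathbb F_2^4 .$$
A nonzero $\chi\in V$ is a connected étale double cover of $A$. Over the generic point it becomes $K(\sqrt a)/K$, so $\chi$ restricts to $\chi_a$.

**Example.** Let $A=E_1\times E_2$ with $E_i:\ y_i^2=x_i(x_i-1)(x_i-\lambda_i)$. The divisor of $x_i$ on $E_i$ is $2(0,0)-2\infty$, so adjoining $\sqrt{x_i}$ is étale and $x_i$ defines $\chi_i\in V$. The quaternion algebra $(x_1,x_2)$ is unramified on $A$.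

Cup product gives an isomorphism $\bigwedge^2V\cong H^2(A,\mathbb Z/2)$ (Milne, *Abelian Varieties*, Thm 15.1, reduced mod $2$). The Kummer sequence gives
$$0\to\mathrm{Pic}(A)/2\to H^2(A,\mu_2)\to\mathrm{Br}(A)[2]\to0. \tag{1}$$
Since $\mathrm{Pic}^0(A)$ is divisible, $\mathrm{Pic}(A)/2=NS(A)/2$. Let $W\subset\bigwedge^2V$ be the image of $NS(A)/2$. As $\mathrm{Br}(A)\hookrightarrow\mathrm{Br}(K)$, restriction to the generic point is a map
$$\operatorname{res}:\textstyle\bigwedge^2V\to\mathrm{Br}(K)[2],\qquad \ker(\operatorname{res})=W,\quad \operatorname{im}(\operatorname{res})=\mathrm{Br}(A)[2]. \tag{2}$$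
If $\chi_1,\chi_2\in V$ restrict to $\chi_a,\chi_b$, then $\operatorname{res}(\chi_1\wedge\chi_2)=\chi_a\cup\chi_b=[(a,b)]$.

**Definition 3.1 (decomposable bivector).** $\omega\in\bigwedge^2V$ is decomposable if $\omega=\chi\wedge\chi'$ with $\chi,\chi'\in V$; zero is allowed.

Fix a basis $e_1,\dots,e_4$ of $V$ and write $e_{ij}=e_i\wedge e_j$. Put
$$q\Big(\sum_{i<j}x_{ij}e_{ij}\Big)=x_{12}x_{34}+x_{13}x_{24}+x_{14}x_{23}\in\mathbb F_2 .$$
The Plücker relation says $q(\chi\wedge\chi')=0$.

**Example.** $q(e_{12}+e_{34})=1$, so $e_{12}+e_{34}$ is not decomposable. A nonzero decomposable bivector over $\mathbb F_2$ is the same as a plane in $\mathbb F_2^4$, and there are $\frac{15\cdot14}{3\cdot2}=35$ planes. So $36$ of the $64$ bivectors are decomposable and $28$ are not.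

By the normal form of alternating tensors, each bivector is $0$, $e_{12}$ or $e_{12}+e_{34}$ in a suitable basis. In particular it is a sum of at most two decomposable ones.

**Lemma 3.2.** Every $\alpha\in\mathrm{Br}(A)[2]$ is the class of a quaternion algebra over $K$.

**Proof.** By (2) and the normal form, $\alpha=[(a,b)]+[(c,d)]$. The Albert form $\langle a,b,-ab,-c,-d,cd\rangle$ has $6>2^2$ variables over the $C_2$-field $K$, so it has a nontrivial zero. By Albert's theorem (Lam, *Introduction to Quadratic Forms over Fields*, III.4.8) the algebra $(a,b)\otimes(c,d)$ is then not a division algebra. Being of degree $4$ and killed by $2$ in the Brauer group, it has index $1$ or $2$ (the index divides $4$ and is not $4$). So its class is represented by a central simple algebra of degree $2$, that is, by a quaternion algebra. $\square$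

**Definition 3.3 (the threefold $X_{A,\alpha}$).** For $\alpha\in\mathrm{Br}(A)[2]$ let $C_\alpha$ be the conic over $K$ with class $\alpha$, unique up to $K$-isomorphism. Then $X_{A,\alpha}$ is a projective variety with function field $K(C_\alpha)$, for instance the closure of $C_\alpha\subset\mathbb P^2_K$ in $\mathbb P^2\times A$. It is defined up to birational equivalence.

**Example.** $X_{A,0}\sim A\times\mathbb P^1$.

## 4. Large elementary subgroups and algebraic group actions

If a torus or an abelian variety $G$ of positive dimension acts effectively on a variety birational to $X$, then its $p$-torsion gives $\mathbb Z/p\subset\operatorname{Bir}(X)$ for every prime $p$. The question asks for a converse. It comes from Aleksei Golota, "Finite abelian subgroups in the groups of birational and bimeromorphic selfmaps", arXiv:2205.00607 (2022), where it is stated as open.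

**Question.** Let $X$ be a projective variety over $k$ and $r\ge1$ a fixed integer. Suppose that for infinitely many primes $p$ the group $\operatorname{Bir}(X)$ contains a subgroup isomorphic to $(\mathbb Z/p\mathbb Z)^r$. Is $X$ birational to a variety with an effective action of a positive-dimensional torus or a positive-dimensional abelian variety?

One case may be used as known.

**Theorem (J. Xu).** Let $X$ be a non-uniruled projective variety over an algebraically closed field of characteristic zero. There is a constant $b(X)$ such that $\operatorname{Bir}(X)$ contains an element of order greater than $b(X)$ if and only if $X$ is birational to a projective variety $X'$ which admits an effective action of a positive-dimensional abelian variety.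

So the answer is affirmative for non-uniruled $X$. In general it is **no**, as the following theorems show. In them, "torus" and "abelian variety" mean positive-dimensional ones, and a counterexample means one to the Question.

**Theorem 1.** Over every $k$ there is a projective threefold $X$ such that

1. $\operatorname{Bir}(X)$ contains a subgroup isomorphic to $(\mathbb Z/m)^4$ for every odd $m\ge1$; in particular it contains $(\mathbb Z/p)^r$ for all odd primes $p$ and all $1\le r\le4$;
2. $X$ is not birational to any variety with an effective action of a torus or an abelian variety.

**Theorem 2.** For every $n\ge3$ and $1\le r\le4$ there is an $n$-dimensional counterexample over every $k$. For $\dim X\le2$ the answer to the Question is affirmative for every $r\ge1$.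

**Theorem 3.** Let $X$ be a projective threefold such that $\operatorname{Bir}(X)\supseteq G_p\cong(\mathbb Z/p)^r$ for infinitely many primes $p$.

(a) If $r\ge5$, then $X$ is birational to a variety with an effective action of a torus or an abelian variety. By Theorem 1, $5$ is optimal.

(b) If $r=4$, then either the conclusion of (a) holds, or $X\sim X_{A,\alpha}$ for some abelian surface $A$ and some $0\ne\alpha\in\mathrm{Br}(A)[2]$. Conversely, every $X_{A,\alpha}$ with $\alpha\in\mathrm{Br}(A)[2]$ satisfies the hypothesis with $r=4$ and all odd $p$.

(c) Let $A$ be a simple abelian surface and $0\ne\alpha=\operatorname{res}(\omega)\in\mathrm{Br}(A)[2]$. Then $X_{A,\alpha}$ is birational to a variety with an effective action of a torus or an abelian variety if and only if the coset $\omega+W$, with $W=NS(A)/2\subset\bigwedge^2H^1(A,\mathbb Z/2)$, contains an element $\chi_1\wedge\chi_2$.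

Thus counterexamples exist exactly in dimensions $\ge3$, and for threefolds exactly for $r\le4$.

## 5. Curves and surfaces

We prove the second half of Theorem 2. A point has trivial $\operatorname{Bir}$, so the hypothesis fails.

Let $X$ be a curve, which we may take smooth. If its genus is $0$, $\mathbb G_m$ acts; if the genus is $1$, $X$ acts on itself by translations; if the genus is at least $2$, $\operatorname{Aut}(X)$ is finite and the hypothesis fails.

Let $X$ be a surface. If it is uniruled, then by the classification of surfaces $X\sim\Gamma\times\mathbb P^1$ with $\Gamma$ a curve, and $\mathbb G_m$ acts on the second factor. If it is not uniruled, the hypothesis provides elements of prime order $p>b(X)$, and Xu's theorem gives an abelian variety. $\square$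

In dimension $3$ a product $S\times\mathbb P^1$ has a $\mathbb G_m$-action, and a non-uniruled $X$ is settled by Xu. So the first untouched type is a conic bundle over a non-uniruled surface $S$ whose generic fiber is not $\mathbb P^1$. To get many finite groups, take for $S$ an abelian surface.

## 6. Lifting translations one at a time

A natural plan for a positive answer on such a conic bundle is to lift the translations of $A$ to $X$. Let $C$ be the conic of class $\alpha$ over $K=k(A)$, and let $X$ have function field $K(C)$.

For $c\in A(k)$, put $C^{(c)}=C\otimes_{K,t_c^*}K$. Its class is $t_c^*\alpha$. The map $f\mapsto f\otimes1$ is an isomorphism $K(C)\to K(C^{(c)})$ which extends $t_c^*:K\to K$. If $t_c^*\alpha=\alpha$, there is also a $K$-isomorphism $K(C^{(c)})\cong K(C)$, and the composite is an automorphism of $k(X)$ that extends $t_c^*$. So $t_c$ lifts as soon as $t_c^*\alpha=\alpha$.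

For an unramified class this always holds. Let $h:B\to A$ be an étale double cover, where $B$ is an abelian surface. Then $t_c$ lifts to $B$ as translation by a preimage of $c$, so $t_c^*$ fixes the class of $B$ in $V$. Hence $t_c^*$ is the identity on $V$, on $\bigwedge^2V$ and on $\mathrm{Br}(A)[2]$. We obtain an exact sequence
$$1\to\operatorname{Aut}_K(K(C))\to\mathcal G\to A(k)\to1, \tag{3}$$
where $\mathcal G$ is the group of automorphisms of $k(X)$ that restrict to translations on $K$. Every single translation lifts.

This is where the plan stops. An action of an abelian variety needs lifts that multiply correctly and vary algebraically, after replacing $A$ by an isogenous $B$. In (3) each lift is chosen only up to $D^*/K^*$, and nothing makes the choices compatible. The two results that decide matters are these. Over finite subgroups the choices can be made: Section 8 lifts $A[m]$ as a group for each odd $m$. Over a whole abelian variety they can be made only if $\alpha$ is very special: Section 10 shows that $\alpha$ must be one cup product $\chi_1\cup\chi_2$ with $\chi_i\in V$. Note the difference from Lemma 3.2. There $\alpha=\chi_a\cup\chi_b$ with $a,b\in K^*$ arbitrary; here $\chi_1,\chi_2$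 must be unramified. So a bivector that is indecomposable, and stays so modulo $W$, will give the counterexample.

## 7. A nonsplit conic has no automorphism of odd prime order

The next lemma rules out group actions along the fibers. It is used in every later part.

**Lemma 7.1.** Let $K\supset k$ be a field and $C$ a smooth conic over $K$ with $C\not\cong\mathbb P^1_K$. Then $\operatorname{Aut}_K(K(C))=\operatorname{Aut}_K(C)$ has no element of odd prime order.

**Proof.** Here $\operatorname{Aut}_K(C)=D^*/K^*$ with $D$ a quaternion division algebra. Suppose an element has order $p=2s+1$. It is represented by $g\in D\setminus K$ with $g^p=\lambda\in K^*$. We first make $g^p$ equal to $1$. Let $n=\mathrm{Nrd}(g)\in K^*$. Taking reduced norms, $n^p=\mathrm{Nrd}(\lambda)=\lambda^2$. Put $\mu=\lambda/n^s$. Then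
$$\mu^p=\frac{\lambda^p}{(n^p)^s}=\frac{\lambda^p}{\lambda^{2s}}=\lambda .$$
So $g'=g/\mu$ satisfies $g'^p=1$. Since $D$ is a division algebra, $K(g')$ is a field, and the $p$-th roots of unity in a field containing $k$ all lie in $k$. So $g'\in k$ and $g=\mu g'\in K$, a contradiction. $\square$

Oddness is needed: $X\mapsto-X$ is an automorphism of order $2$ of the conic $xX^2+yY^2=Z^2$.

## 8. Pulling back by odd multiplication

**Proposition 8.1.** Let $A$ be any abelian surface, $\alpha\in\mathrm{Br}(A)[2]$ and $m\ge1$ odd. Then $\operatorname{Bir}(X_{A,\alpha})$ contains a subgroup isomorphic to $A[m]\cong(\mathbb Z/m)^4$.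

**Proof.** Write $K=k(A)$, $C=C_\alpha$, $\alpha=\operatorname{res}(\omega)$ and $\varphi=[m]^*:K\hookrightarrow K$.

**Step 1: the class survives pull-back.** The map $[m]$ induces multiplication by $m$ on the abelian group $\pi_1(A)$. So $[m]^*$ is multiplication by $m$ on $V=\operatorname{Hom}(\pi_1(A),\mathbb Z/2)$, which is the identity because $m$ is odd. Hence $[m]^*$ is the identity on $\bigwedge^2V$. The conic $C_\varphi:=C\otimes_{K,\varphi}K$ therefore has class $\varphi_*\operatorname{res}(\omega)=\operatorname{res}([m]^*\omega)=\operatorname{res}(\omega)=\alpha$, and $C_\varphi\cong C$ over $K$.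

**Step 2: the pulled-back field has an obvious group.** As $C$ is geometrically integral, $K(C)\otimes_{K,\varphi}K$ is a domain, with fraction field $K(C_\varphi)$. For $c\in A[m]$ we have $[m]\circ t_c=[m]$, so $t_c^*$ fixes $\varphi(K)$. Therefore $\mathrm{id}\otimes t_c^*$ is a well-defined automorphism of $K(C)\otimes_{K,\varphi}K$, and of its fraction field. This defines a $k$-linear action of the abelian group $A[m]$. It is faithful, because on the right factor $K$ it is the faithful action by translations.

**Step 3: transport.** By Step 1, $k(X_{A,\alpha})=K(C)\cong K(C_\varphi)$. So $A[m]$ acts faithfully on $k(X_{A,\alpha})$. $\square$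

For even $m$ the argument gives nothing about $X_{A,\alpha}$ when $\alpha\neq0$: then $[m]^*=0$ on $V$, so $C_\varphi\cong\mathbb P^1_K$. For odd $m$, the isomorphism $C_\varphi\cong C$ is chosen for each $m$ separately, and this is why no algebraic group appears.

## 9. Invariants of a constant action on $L(t)$

Suppose $B$ acts on a model of $X$. We shall see that $k(X)$ is then a field of invariants $L(t)^N$, where a finite abelian $N$ acts on $t$ with constant coefficients. This section computes such fields.

**Lemma 9.1.** A finite abelian subgroup $H\subset\mathrm{PGL}_2(k)=\operatorname{Aut}(\mathbb P^1)$ is, in a suitable coordinate $t$, either a cyclic group of maps $t\mapsto\zeta t$ or the Klein group $V_4=\{t,-t,1/t,-1/t\}$.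

**Proof.** If $H$ is trivial there is nothing to show. Let $1\ne h\in H$. Since $h$ has finite order and the characteristic is $0$, $h$ is diagonalizable: $h(t)=\zeta t$ with $\zeta\ne1$, and $h$ has exactly the fixed points $0,\infty$. As $H$ commutes with $h$, it permutes $\{0,\infty\}$. If $H$ fixes both points, it is a finite group of maps $t\mapsto ct$, hence cyclic. Otherwise some $h'\in H$ swaps them, $h'(t)=c/t$, and after rescaling $t$ we have $h'(t)=1/t$. An element $t\mapsto\eta t$ of $H$ commutes with $h'$ only if $\eta/t=1/(\eta t)$, so $\eta=\pm1$. As $h\ne1$, the subgroup of $H$ fixing $0$ and $\infty$ is exactly $\{\pm t\}$. It has index $2$, so $H=V_4$. $\square$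

**Lemma 9.2.** Let $L/K$ be a finite Galois extension of fields containing $k$, with abelian group $N$; write $\sigma_n$ for the action of $n\in N$ on $L$. Let $N$ act on $L(t)$ by $\sigma_n$ on $L$ and by automorphisms of $k(t)$ on $k(t)$, and let $H\subset\operatorname{Aut}_k(k(t))$ be the image of $N$.

(i) If $H$ is cyclic, then $L(t)^N\cong K(s)$ over $K$, a rational function field.

(ii) If $H\cong V_4$, then in a suitable coordinate $n\cdot t=(-1)^{\chi_1(n)}t^{(-1)^{\chi_2(n)}}$ with linearly independent homomorphisms $\chi_1,\chi_2:N\to\mathbb Z/2$. If $a,b\in K^*$ are such that $\chi_1=\chi_a$ and $\chi_2=\chi_b$, then $L(t)^N$ is $K$-isomorphic to the function field of the conic of $(a,b)$.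

**Proof.** $N$ acts faithfully already on $L$, so $[L(t):L(t)^N]=|N|=[L:K]$. In both cases we find enough invariants and compare degrees.

**Case (i).** By Lemma 9.1 choose $t$ with $n\cdot t=\varepsilon(n)t$, where $\varepsilon:N\to k^*$ is a homomorphism. As $N$ acts trivially on $k^*$, the map $n\mapsto\varepsilon(n)^{-1}\in L^*$ is a $1$-cocycle. By Hilbert's Theorem 90 there is $\ell\in L^*$ with $\sigma_n(\ell)=\varepsilon(n)^{-1}\ell$ for all $n$. Then $s=\ell t$ is invariant and $L(s)=L(t)$. So $K(s)\subset L(t)^N$ and $[L(t):K(s)]=[L(s):K(s)]=[L:K]$. Hence $L(t)^N=K(s)$.

**Case (ii).** By Lemma 9.1 we may choose $t$ so that $H$ is generated by $t\mapsto-t$ and $t\mapsto1/t$. This gives the displayed formula, and $\chi_1,\chi_2$ are homomorphisms because $(-1)^{-1}=-1$. They are independent because the image has order $4$. Choose $\sqrt a,\sqrt b\in L$ with $\sigma_n\sqrt a=(-1)^{\chi_1(n)}\sqrt a$ and $\sigma_n\sqrt b=(-1)^{\chi_2(n)}\sqrt b$. Put $u=t+t^{-1}$ and $w=t-t^{-1}$. Then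
$$n\cdot u=(-1)^{\chi_1(n)}u,\qquad n\cdot w=(-1)^{\chi_1(n)+\chi_2(n)}w,\qquad u^2-w^2=4 .$$
So $x=\sqrt a\,u$ and $y=\sqrt a\sqrt b\,w$ are invariant, and they satisfy $\frac{x^2}{a}-\frac{y^2}{ab}=4$. Multiplying by $a$,
$$x^2=4a+\frac{y^2}{b}=a\cdot2^2+b\,(y/b)^2. \tag{4}$$
This is an affine equation of the conic $C'$ of $(a,b)$, namely $aX^2+bY^2=Z^2$ at $(X:Y:Z)=(2:y/b:x)$. Since $t=(u+w)/2$ is transcendental over $L$ and lies in $L(x,y)$, the field $K(x,y)$ has transcendence degree $1$ over $K$, so it is the function field of $C'$. The conic $C'$ is geometrically integral and $L(x,y)=L(t)$, so $[L(t):K(x,y)]=[L:K]$. As $K(x,y)\subset L(t)^N$, equality of degrees gives $L(t)^N=K(x,y)=K(C')$. $\square$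

## 10. An effective action makes the class decomposable

**Proposition 10.1.** Let $A$ be a simple abelian surface and $0\ne\alpha=\operatorname{res}(\omega)\in\mathrm{Br}(A)[2]$. If $X_{A,\alpha}$ is birational to a variety with an effective action of a torus or an abelian variety, then $\omega+W$ contains an element $\chi_1\wedge\chi_2$ with $\chi_1,\chi_2\in V$.

**Proof.** Let $K=k(A)$ and $C=C_\alpha$, so $C\not\cong\mathbb P^1_K$. Let $G$, a torus or abelian variety of positive dimension, act effectively on $X'\sim X_{A,\alpha}$, and identify $k(X')=K(C)$.

**Step 1: a morphism to $A$.** We want $X'$ to map to $A$ everywhere. Replace $X'$ by its smooth locus, which is open, dense and $G$-stable. The action stays effective: an element acting trivially on a dense open subset acts trivially on all of the reduced separated scheme we started with. The inclusion $K\subset K(C)$ gives a dominant rational map $\pi:X'\dashrightarrow A$, which is a morphism by Weil's theorem.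

**Step 2: no odd torsion preserves $\pi$.** Suppose $g\in G$ has odd prime order $p$ and $\pi\circ g=\pi$. Then $g^*$ fixes $K$, and by effectiveness it has order $p$ in $\operatorname{Aut}_K(K(C))$. This contradicts Lemma 7.1. So
$$\text{no } g\in G \text{ of odd prime order satisfies } \pi\circ g=\pi. \tag{5}$$

**Step 3: $G$ is not a torus.** If it were, then for each $x\in X'$ the morphism $G\to A$, $g\mapsto\pi(gx)$, would be constant, because $G$ is rational. So all of $G$ would preserve $\pi$. But $G$ has elements of order $3$, contradicting (5). Hence $G=B$ is an abelian variety.

**Step 4: $B$ acts on $A$ through an isogeny.** For $x\in X'$ the morphism $b\mapsto\pi(bx)-\pi(x)$ sends $0$ to $0$, so it is a homomorphism $h_x:B\to A$. We show that it does not depend on $x$. For $b\in B[m]$, the map $x\mapsto h_x(b)$ is a morphism from the connected $X'$ to the finite set $A[m]$, so it is constant. Torsion points are dense in $B$, so any two $h_x$ coincide. Writing $h$ for the common value,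
$$\pi(bx)=\pi(x)+h(b)\qquad(b\in B,\ x\in X'). \tag{6}$$
If $\ker h$ were infinite, it would contain an abelian variety of positive dimension, hence an element of order $3$. By (6) it would preserve $\pi$, contradicting (5). So $N:=\ker h$ is finite. The image of $h$ is a nonzero abelian subvariety of the simple $A$, so it is $A$, and $h$ is an isogeny. Thus $h$ is étale, and $L:=k(B)$ is Galois over $K$ (embedded by $h^*$) with group $N$, where $n$ acts by $\tau_n^*$ for the translation $\tau_n$ of $B$.

**Step 5: after base change to $B$ the bundle is a product.** By (6) the image of $\pi$ is stable under all translations, so $\pi$ is surjective. Let $F=\pi^{-1}(0)$ be the scheme-theoretic fiber; $N$ acts on it. Put $Y=X'\times_AB$. Since (6) is an identity of morphisms $B\times X'\to A$ of varieties, it holds for points with values in any scheme. So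
$$\Phi:B\times F\to Y,\qquad(b,f)\mapsto(bf,b),$$
is well defined, and it is an isomorphism with inverse $(x,b)\mapsto(b,b^{-1}x)$.

**Step 6: $F$ is a rational curve.** The projection $Y\to X'$ is finite étale, so $Y$ is smooth, and each connected component of $Y$ maps onto $X'$. The fiber over the generic point is the spectrum of $K(C)\otimes_KL$. This ring is a domain, as $C$ is geometrically integral, and it is finite over the field $K(C)$, so it is a field. Hence $Y$ is irreducible, and $k(Y)=K(C)\otimes_KL=L(C_L)$. As $B\times F\cong Y$ is integral of dimension $3$ and $\dim B=2$, $F$ is an integral curve. The second component of $\Phi$ is $b$, so $\Phi$ gives an $L$-isomorphism between $k(Y)$ and $\operatorname{Frac}(L\otimes_kk(F))$. Let $\bar F$ be the smooth projective curve over $k$ with function field $k(F)$. Then $\bar F_L$ and $C_L$ are regular projective curves over $L$ with the same function field, so $\bar F_L\cong C_L$. Thus $\bar F$ has genus $0$, and $\bar F\cong\mathbb P^1_k$. Write $k(F)=k(t)$, so $k(Y)=L(t)$.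

**Step 7: $K(C)$ is a field of invariants.** The group $N$ acts on $Y$ by $(x,b)\mapsto(x,b+n)$. On $k(Y)=K(C)\otimes_KL$ this is $\mathrm{id}\otimes\tau_n^*$, and the field of invariants is $K(C)\otimes_KK=K(C)$. Through $\Phi$ the same automorphism is
$$(b,f)\mapsto(bf,b)\mapsto(bf,b+n)\mapsto\big(b+n,\ (b+n)^{-1}bf\big)=(b+n,\ n^{-1}f).$$
On $L(t)$ it therefore acts on $L$ by $\tau_n^*$ and maps $k(t)=k(F)$ to itself by an automorphism over $k$. This is the setting of Lemma 9.2, and $K(C)\cong L(t)^N$ over $K$.

**Step 8: reading off the class.** Let $H$ be the image of $N$ in $\operatorname{Aut}_k(k(t))$, a finite abelian group. By Lemma 9.1 it is cyclic or $V_4$. If $H$ is cyclic, Lemma 9.2(i) gives $K(C)\cong K(s)$, so $C\cong\mathbb P^1_K$ and $\alpha=0$, which is excluded. So $H=V_4$, and Lemma 9.2(ii) gives $K(C)\cong K(C')$ with $C'$ the conic of $(a,b)$. Regular projective curves are determined by their function fields, so $C\cong C'$ and $\alpha=\chi_a\cup\chi_b$, where $\chi_a,\chi_b$ are the characters $\chi_1,\chi_2$ of $N=\mathrm{Gal}(L/K)$. Since $L=k(B)$ and $B\to A$ is étale, these characters factor through $\pi_1(A)$: they are restrictions of elements $\chi_1,\chi_2\in V$.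 Hence $\operatorname{res}(\omega)=\alpha=\operatorname{res}(\chi_1\wedge\chi_2)$, and by (2) $\chi_1\wedge\chi_2\in\omega+W$. $\square$

## 11. An indecomposable coset on a surface with $\mathrm{End}(A)=\mathbb Z$

It remains to find $A$ and $\omega$ such that no element of $\omega+W$ is decomposable. We want $W$ small.

**Step 1: the abelian surface.** Let $A$ be the Jacobian of $y^2=x^5-x-1$. The polynomial $f=x^5-x-1$ has Galois group $S_5$ over $\mathbb Q$. Indeed, modulo $5$ it is an Artin–Schreier polynomial without a root, hence irreducible, so the group contains a $5$-cycle. Modulo $2$ it equals $(x^2+x+1)(x^3+x^2+1)$ with distinct irreducible factors, so the group contains an element of cycle type $(2,3)$, whose cube is a transposition. A $5$-cycle and a transposition generate $S_5$. By Zarhin (*Hyperelliptic Jacobians without complex multiplication*, Math. Res. Lett. 7 (2000)), $\mathrm{End}(A)=\mathbb Z$ over $\overline{\mathbb Q}$. Endomorphism rings do not grow from $\overline{\mathbb Q}$ to $k$, so $\mathrm{End}(A)=\mathbb Z$ over $k$.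

**Step 2: $A$ is simple and $W$ has at most two elements.** If $A$ contained an elliptic curve, it would be isogenous to a product of two elliptic curves, and $\mathrm{End}(A)\otimes\mathbb Q$ would have zero divisors. So $A$ is simple. The map sending a line bundle $M$ to $\phi_M:A\to A^\vee$ embeds $NS(A)$ in the torsion-free group $\operatorname{Hom}(A,A^\vee)$. Composing with the inverse of a polarization embeds $NS(A)\otimes\mathbb Q$ in $\mathrm{End}(A)\otimes\mathbb Q=\mathbb Q$. As $NS(A)$ contains an ample class, $NS(A)\cong\mathbb Z$. So $W=\{0,\lambda\}$ for some $\lambda\in\bigwedge^2V$.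

**Step 3: a bivector that stays indecomposable after adding $\lambda$.** It does not suffice that $\omega$ itself is indecomposable. For $\lambda=e_{12}+e_{34}$, the bivector $\omega=e_{13}+e_{24}$ has $q(\omega)=1$, but
$$\omega+\lambda=e_{12}+e_{34}+e_{13}+e_{24}=(e_1+e_4)\wedge(e_2+e_3).$$
So one must choose with care.

**Lemma 11.1.** For every $\lambda\in\bigwedge^2V$ there is $\omega\in\bigwedge^2V$ such that neither $\omega$ nor $\omega+\lambda$ is decomposable.

**Proof.** Choose the basis so that $\lambda$ is $0$, $e_{12}$ or $e_{12}+e_{34}$. In the first two cases take $\omega=e_{13}+e_{24}$. Both $\omega$ and $\omega+\lambda$ have $x_{13}x_{24}=1$, $x_{34}=0$ and $x_{14}=0$, so $q=1$ for both. In the third case take $\omega=e_{12}+e_{13}+e_{24}$, so that $\omega+\lambda=e_{34}+e_{13}+e_{24}$. Again $x_{13}x_{24}=1$, one of $x_{12},x_{34}$ vanishes, and $x_{14}=0$; so $q=1$ for both. Decomposable bivectors have $q=0$. $\square$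

**Proof of Theorem 1.** Take $A$ as in Step 1 and $\omega$ as in Lemma 11.1 for the $\lambda$ of Step 2. Put $\alpha=\operatorname{res}(\omega)$ and $X=X_{A,\alpha}$. Then
$$\text{no element of }\omega+W\text{ is decomposable.} \tag{7}$$
In particular $0\notin\omega+W$, so $\omega\notin W$ and $\alpha\ne0$. Part 1 is Proposition 8.1; for a prime $p$ and $r\le4$, take a subgroup of $(\mathbb Z/p)^4$. If part 2 failed, Proposition 10.1, which applies because $A$ is simple and $\alpha\ne0$, would give a decomposable element of $\omega+W$, against (7). $\square$

Thus the answer to the Question is negative, already for threefolds.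

## 12. Counterexamples in every dimension at least three

We prove the first half of Theorem 2. The case $n=3$ is Theorem 1. Let $n>3$, let $X,A,\omega$ be as in Section 11, let $\Gamma$ be a smooth projective curve of genus $\ge2$ and $Z=\Gamma^{n-3}$. Since $f\mapsto f\times\mathrm{id}$ embeds $\operatorname{Bir}(X)$ in $\operatorname{Bir}(X\times Z)$, the hypothesis holds for $X\times Z$ and every $1\le r\le4$. Suppose a torus or abelian variety $G$ of positive dimension acts effectively on $X'\sim X\times Z$. As before we may take $X'$ smooth.

**Step 1: $G$ preserves the map to $Z$.** Each of the rational maps $f:X'\dashrightarrow\Gamma\subset\mathrm{Jac}(\Gamma)$ is a morphism, by Weil's theorem, and its image lies in the closed curve $\Gamma$. For $x\in X'$ consider $G\to\Gamma$, $g\mapsto f(gx)$. For a torus it is constant, since $G$ is rational. For an abelian variety its image is a translate of an abelian subvariety of $\mathrm{Jac}(\Gamma)$ contained in $\Gamma$. That image is a point or all of $\Gamma$, and the latter is impossible because $\Gamma$ does not have genus $1$. So $G$ preserves $X'\to Z$.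

**Step 2: pass to the geometric generic fiber.** Let $\Omega$ be an algebraic closure of $k(Z)$. By Step 1, $G_\Omega$ acts on $X'_\Omega:=X'\times_Z\operatorname{Spec}\Omega$. The generic fiber of $X'\to Z$ is birational to $X_{k(Z)}$, which is geometrically integral. So $X'_\Omega$ is a variety birational to $X_\Omega$.

**Step 3: this action is effective.** The group schemes $G[m]$ are finite étale over the algebraically closed $k$, so every torsion element of $G_\Omega$ lies in $G(k)$. A nontrivial one acts nontrivially on $X'$, hence on $k(X')$, hence on the generic fiber and on $X'_\Omega$. The elements acting trivially on $X'_\Omega$ form a closed subgroup of $G_\Omega$. A nontrivial closed subgroup of a torus or abelian variety contains a nontrivial torsion element: it is finite, or its identity component is again a torus or an abelian variety of positive dimension. So the kernel is trivial.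

**Step 4: contradiction over $\Omega$.** The variety $X_\Omega$ is $X_{A_\Omega,\alpha_\Omega}$, where $\alpha_\Omega$ is the restriction of the same $\omega$. We have $\mathrm{End}(A_\Omega)=\mathbb Z$, and $H^1(A_\Omega,\mathbb Z/2)=V$. Also $NS(A_\Omega)=NS(A)$, because $NS$ is the group of connected components of the Picard scheme, which does not change under extension of algebraically closed fields. So $W$ is unchanged, (7) holds over $\Omega$, and the proof of Theorem 1(2) applies to $X_\Omega$. This contradicts Steps 2 and 3. $\square$

## 13. Threefolds: the MRC fibration and the bound $r\le4$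

We prove Theorem 3(a) and (b). Replace $X$ by a smooth projective model and let $X\dashrightarrow S$ be its MRC fibration, $d=\dim S$. The group $\operatorname{Bir}(X)$ maps to $\operatorname{Bir}(S)$ with kernel $\operatorname{Bir}_{k(S)}(X_{k(S)})$, where $X_{k(S)}$ is the generic fiber. We discard finitely many primes whenever convenient, and assume $r\ge4$.

**Case $d=3$.** Here $X$ is not uniruled, and it has birational self-maps of arbitrarily large order. Xu's theorem gives the conclusion of (a).

**Case $d=0$.** Here $X$ is rationally connected, and $r\le3$ for $p\ge17$ by Prokhorov (*p-elementary subgroups of the Cremona group of rank 3*, EMS 2011). So this case does not occur.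

**Case $d=2$, step 1: reduction to the base.** The geometric generic fiber is a rationally connected curve, so the generic fiber is birational to a smooth conic $C$ over $k(S)$. If for some odd $p$ a nontrivial element of $G_p$ acts trivially on $S$, it has order $p$ in $\operatorname{Bir}_{k(S)}(C)$, and Lemma 7.1 gives $C\cong\mathbb P^1$. Then $X\sim S\times\mathbb P^1$, on which a torus acts, and the conclusion of (a) holds. Otherwise $G_p\hookrightarrow\operatorname{Bir}(S)$ for all odd $p$ in question.

**Case $d=2$, step 2: the groups $G_p$ lie in an abelian variety of dimension at most two.** The non-uniruled surface $S$ has a unique minimal model, and $\operatorname{Bir}(S)=\operatorname{Aut}(S_{\min})$. Finite subgroups of $\mathrm{GL}(NS(S_{\min})/\mathrm{tors})$ have bounded order (Minkowski), so for large $p$ the $p$-group $G_p$ acts trivially on $NS(S_{\min})/\mathrm{tors}$. The group of automorphisms acting trivially there contains $\operatorname{Aut}^0(S_{\min})$ with finite index (Matsusaka–Mumford, Fujiki, Lieberman). So for large $p$ we have $G_p\subset\operatorname{Aut}^0(S_{\min})=:P$.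

The connected algebraic group $P$ is an abelian variety: otherwise, by Chevalley's structure theorem, it would contain a copy of $\mathbb G_m$ or $\mathbb G_a$, whose nontrivial orbits would be rational curves through a general point, and $S$ would be uniruled. The stabilizer in $P$ of a point acts faithfully on functions at that point modulo a high power of the maximal ideal, so it is affine. An affine closed subgroup of an abelian variety is finite. So orbits have dimension $\dim P$, whence $\dim P\le2$. Since $(\mathbb Z/p)^r\subset P[p]\cong(\mathbb Z/p)^{2\dim P}$, we get $r\le4$.

**Case $d=2$, step 3: $r=4$.** Now $\dim P=2$. An orbit of $P$ is complete of dimension $2$, so it is all of $S_{\min}$. Since $P$ is commutative, all stabilizers along this single orbit coincide; they act trivially on $S_{\min}$, so they are trivial. Hence $S_{\min}\cong P$ is an abelian surface, which we call $A$, and for infinitely many $p$ the group $G_p$ acts on it by all translations by $A[p]$, as both groups have order $p^4$. Let $\alpha\in\mathrm{Br}(k(A))[2]$ be the class of $C$. Each $t_c$ with $c\in A[p]$ extends to an automorphism of $k(X)=k(A)(C)$, so $C\otimes_{t_c^*}k(A)\cong C$ and $t_c^*\alpha=\alpha$.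

We show that $\alpha$ is unramified. Let $\Delta\subsetneq A$ be its ramification divisor. By the last equality, $A[p]$ lies in $A_1=\{c\in A:\ c+\Delta=\Delta\}$ for infinitely many $p$. The subgroup $A_1$ is closed: the condition $c+\Delta\subset\Delta$ is closed, and it implies equality, because both sides have the same number of irreducible components, all of dimension $1$. For such $p$ not dividing $|A_1/A_1^0|$ we get $A[p]\subset A_1^0$, so the abelian variety $A_1^0$ has dimension $2$ and $A_1=A$. A proper closed subset stable under all translations is empty. So $\Delta=\emptyset$, and $\alpha\in\mathrm{Br}(A)[2]$ by purity. Thus $X\sim X_{A,\alpha}$; if $\alpha=0$, then $X\sim A\times\mathbb P^1$ and a torus acts. This is the alternative in (b).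

**Case $d=1$, step 1: the rank.** $S$ is a curve of genus $\ge1$. If its genus is at least $2$, $\operatorname{Aut}(S)$ is finite, and for large $p$ the image of $G_p$ in it is trivial. If its genus is $1$, $\operatorname{Aut}(S)$ is the semidirect product of the translations with a group of order at most $6$, so for large $p$ the image of $G_p$ lies in $S[p]\cong(\mathbb Z/p)^2$. In both cases its rank is at most $2$. The kernel acts faithfully on the geometric generic fiber, a rationally connected and hence rational surface; so it has rank $\le2$ for $p\ge5$ by Beauville (*p-elementary subgroups of the Cremona group*, J. Algebra 314 (2007)). Hence $r\le4$.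

Now let $r=4$. For infinitely many $p$ the kernel is a group $H\cong(\mathbb Z/p)^2$. It acts birationally and faithfully on the geometrically rational surface $X_{K_1}$, where $K_1=k(S)$. Choose an $H$-minimal smooth projective model $R$ over $K_1$ (Iskovskikh). It is a conic bundle $R\to\Gamma$ over a smooth conic $\Gamma$, with $H$ acting compatibly on $\Gamma$, or a del Pezzo surface.

**Case $d=1$, step 2: conic bundles.** Since $p$ is odd, Lemma 9.1 over $\overline{K_1}$ shows that the image of $H$ in $\mathrm{PGL}_2(\overline{K_1})$ is cyclic. So some element of order $p$ acts trivially on $\Gamma$. It acts on the generic fiber of $R\to\Gamma$, a conic over $K_1(\Gamma)\supset k$, which is therefore $\mathbb P^1$ by Lemma 7.1. So $R\sim\Gamma\times\mathbb P^1$ over $K_1$, and $\mathbb G_{m,K_1}$ acts effectively on the latter.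

**Case $d=1$, step 3: del Pezzo surfaces, finding a rational element in a torus.** We first bound the degree. If the degree is $\le5$, then $R_{\overline{K_1}}$ is $\mathbb P^2$ blown up in at least $4$ points in general position. An automorphism acting trivially on its Picard group preserves the exceptional curves, hence descends to an automorphism of $\mathbb P^2$ fixing at least $4$ points, no three collinear; so it is the identity. Thus the automorphism group embeds in the group of isometries of the Picard lattice fixing the canonical class. This group is finite, because the orthogonal complement of the canonical class is negative definite, and only five lattices occur. So its order is bounded, and for large $p$ the degree is at least $6$.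

Then $R_{\overline{K_1}}$ is $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or $\mathbb P^2$ blown up in $1$, $2$ or $3$ points in general position. The automorphisms acting trivially on the Picard group form respectively $\mathrm{PGL}_3$, $\mathrm{PGL}_2\times\mathrm{PGL}_2$, or the subgroup of $\mathrm{PGL}_3$ fixing the blown-up points. Choosing these points as coordinate points, that subgroup is the set of invertible matrices in a linear space, modulo scalars, hence connected. All these groups are connected linear algebraic groups of rank $\le2$, and the quotient of $\operatorname{Aut}$ by them embeds in a finite group, namely the isometries of one of five Picard lattices fixing the canonical class. So for large $p$ we have $H\subset\operatorname{Aut}^0(R)(K_1)$. Let $g\in H$ have order $p$. Being of finite order in characteristic $0$, $g$ is semisimple. In the connected group $\operatorname{Aut}^0(R)$ it lies, over $\overline{K_1}$, in a maximal torus. That torus is connected and commutes with $g$; so $g\in Z(g)^0$, where $Z(g)$ is the centralizer in $\operatorname{Aut}^0(R)$. The group $Z(g)^0$ is defined over $K_1$. The element $g$ lies in one of its maximal tori; these are all conjugate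 in $Z(g)^0$ and $g$ is central, so $g$ lies in all of them. Let $T$ be a maximal torus of $Z(g)^0$ defined over $K_1$. Then $g\in T[p](K_1)$, and $T$ has rank $\le2$.

**Case $d=1$, step 4: del Pezzo surfaces, splitting off $\mathbb G_m$.** Let $M$ be the character lattice of $T$ and $\Theta$ the finite image of Galois in $\mathrm{GL}(M)$. As $\operatorname{rk}M\le2$, $|\Theta|$ is bounded independently of $p$, so we may assume $p\nmid|\Theta|$. Since $\mu_p\subset k\subset K_1$,
$$0\ne T[p](K_1)=\operatorname{Hom}(M,\mu_p)^\Theta=\operatorname{Hom}(M_\Theta,\mu_p),$$
where $M_\Theta$ denotes coinvariants. So $(M/p)_\Theta\ne0$. As $p\nmid|\Theta|$, averaging gives $(M/p)_\Theta\cong(M/p)^\Theta$; and $(M/p)^\Theta=M^\Theta/p$, because $H^1(\Theta,M)$ is killed by $|\Theta|$ and so has no $p$-torsion. Thus $M^\Theta\ne0$, and $M_\Theta$, which has the same rank, has rank $\ge1$. The quotient $M\to M_\Theta/\mathrm{tors}$ has trivial Galois action, so it is the restriction map on characters for a nontrivial split subtorus of $T$. Hence $\mathbb G_{m,K_1}$ acts effectively on $R$.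

**Case $d=1$, step 5: from $K_1$ back to $k$.** In both cases $\mathbb G_{m,K_1}$ acts effectively on a projective surface over $K_1=k(S)$ birational to $X_{K_1}$. The surface and the action extend over a nonempty open $U\subset S$, giving an action of $\mathbb G_m$ on a variety birational to $X$. An element of $\mathbb G_m(k)$ acting trivially there acts trivially on the generic fiber, so it is $1$. Thus the conclusion of (a) holds.

**Conclusion of (a) and (b).** For $r\ge5$, the cases $d=0$ and $d=1$, and the second alternative of $d=2$, are excluded for large $p$, and the remaining cases give an action. For $r=4$ we obtained an action or $X\sim X_{A,\alpha}$ with $\alpha\ne0$. The converse in (b) is Lemma 3.2, by which $X_{A,\alpha}$ is defined, together with Proposition 8.1. Optimality of $5$ is Theorem 1. $\square$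

## 14. Decomposable classes carry an action

We prove Theorem 3(c). "Only if" is Proposition 10.1. For "if", let $\chi_1\wedge\chi_2\in\omega+W$. We construct the model with its action.

**Step 1: the cover.** As $\operatorname{res}(\chi_1\wedge\chi_2)=\alpha\ne0$, we have $\chi_1\wedge\chi_2\ne0$, so $\chi_1,\chi_2$ are linearly independent and $(\chi_1,\chi_2):\pi_1(A)\to(\mathbb Z/2)^2$ is surjective. It defines a connected étale cover $B'\to A$ with group $V_4=(\mathbb Z/2)^2$. Here $B'$ is an abelian surface, and $V_4=\ker(B'\to A)$ acts on it by translations.

**Step 2: the quotient.** Let $v=(v_1,v_2)\in V_4$ act on $\mathbb P^1$ by $t\mapsto(-1)^{v_1}t^{(-1)^{v_2}}$. Let $V_4$ act on $B'\times\mathbb P^1$ by $v(b,x)=(b+v,vx)$. This action is free, so $X'=(B'\times\mathbb P^1)/V_4$ is a projective variety with a map to $B'/V_4=A$. Its function field is $L(t)^{V_4}$ with $L=k(B')$, and every element of $V_4$ is its own inverse, so the action on $t$ is the one in Lemma 9.2(ii) with characters $\chi_1,\chi_2$. By that lemma, the generic fiber of $X'\to A$ is birational over $K$ to the conic with class $\chi_1\cup\chi_2=\operatorname{res}(\chi_1\wedge\chi_2)=\alpha$. So $X'\sim X_{A,\alpha}$.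

**Step 3: the action of $B'$.** Translations on the first factor commute with $V_4$, so $B'$ acts on $X'$. An element outside $V_4$ moves the points of $A$. An element $0\ne v\in V_4$ acts by
$$[b,x]\mapsto[b+v,x]=[b,v^{-1}x].$$
Two classes $[b,x]$ and $[b,y]$ are equal only if $x=y$, because $V_4$ acts freely on $B'$. Choosing $x$ with $v^{-1}x\ne x$, we see that $v$ acts nontrivially. So the action of $B'$ on $X'$ is effective. $\square$
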